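\title{Rational monogenic semidomains need not be atomic}

\begin{abstract}
For a rational number $q$ let $S_q=\mathbb{N}_0[q]$ be the set of values at $q$ of polynomials with nonnegative integer coefficients. We show that $S_q$ need not be atomic: in $S_{2/15}$ the element $3$ is a nonunit that is not a product of atoms. More generally, $S_{a/b}$ is not atomic when $2\le a<b$ are coprime, $b$ has at least two distinct prime factors, and $a$ is smaller than some prime power exactly dividing $b$. We also determine all $q$ for which $S_q$ satisfies the ascending chain condition on principal ideals, and show that these are the $q$ for which $S_q$ has bounded factorizations. The main tool is a description of $S_{a/b}$ inside $\mathbb{Z}[1/b]$ by a single inequality $x\ge f(x)$, where $f$ comes from a digit expansion in base $a/b$.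
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{N}=\{1,2,\dots\}$ and $\mathbb{N}_0=\mathbb{N}\cup\{0\}$. For $q\in\mathbb{Q}$ put
\[
S_q=\mathbb{N}_0[q]=\{P(q): P\in\mathbb{N}_0[X]\}.
\]
This is the smallest subset of $\mathbb{C}$ that contains $0$, $1$, $q$ and is closed under addition and multiplication; it is called the \emph{monogenic semidomain} generated by $q$. Its nonzero elements form a monoid $S_q^*$ under multiplication. An element $u\in S_q$ is a \emph{unit} if $uv=1$ for some $v\in S_q$. A nonzero nonunit $A$ is an \emph{atom} if $A=yz$ with $y,z\in S_q$ forces $y$ or $z$ to be a unit, and $S_q$ is \emph{atomic} if every nonzero nonunit is a finite product of atoms. The following question comes from the paper of Deng, Gotti and Zeng \cite{DGZ}.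

\begin{quote}
\emph{Is $S_q$ atomic for every $q\in\mathbb{Q}$?}
\end{quote}

Throughout, $q=a/b$ is in lowest terms with $b\ge1$. The semidomain $S_q$ lies in the ring $\mathbb{Z}[1/b]$, where factorization is unique, but it may have fewer units and it allows fewer divisions. The simplest cases all point to the answer yes. For $q\in\mathbb{N}_0$ we have $S_q=\mathbb{N}_0$. For $q<0$ and for $q=1/b$, the semidomain is $\mathbb{Z}[1/b]$ or its nonnegative part. For $q>1$ every nonzero nonunit is at least $\min\{2,q\}$, so a factorization cannot be refined forever. When $2\le a<b$ the elements of $S_q$ accumulate at $0$, but a small element is divisible in $\mathbb{Z}[1/b]$ by a high power of $a$, and an element composed only of primes dividing $b$ is at least $1$. Hence in a factorization of a given $x$ into nonunits, boundedly many factors involve a prime not dividing $b$, and the other factors are greater than $1$ and have bounded product. If $b$ is a prime power, these other factors are at least $2$, and their number is bounded as well. If $b$ has two prime factors, however, the products of their integer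 powers are dense in the positive reals, and a factor greater than $1$ need not be bounded away from $1$. This is where atomicity is lost.

\begin{theorem}\label{thm:primes}
In $S_{2/15}$ the element $3$ is a nonzero nonunit that is not a product of atoms. More generally, let $\gcd(a,b)=1$, let $b$ have at least two distinct prime factors, and let $2\le a<p$, where $p$ is the least prime factor of $b$. Then no prime divisor of $b$ is a product of atoms of $S_{a/b}$, and so $S_{a/b}$ is not atomic.
\end{theorem}

We write $p^e\,\|\,b$ if $p$ is prime, $e\ge1$, $p^e\mid b$ and $p^{e+1}\nmid b$.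

\begin{theorem}\label{thm:nonatomic}
Let $2\le a<b$ and $\gcd(a,b)=1$, let $b$ have at least two distinct prime factors, and suppose that $a<p_0^{e_0}$ for some prime power $p_0^{e_0}\,\|\,b$. Then $S_{a/b}$ is not atomic.
\end{theorem}

Theorem~\ref{thm:nonatomic} applies to $3/10$, $2/15$ and $4/15$. The third result concerns two properties stronger than atomicity, recalled in Section~\ref{sec:finiteness}: bounded factorization (BF) and the ascending chain condition on principal ideals (ACCP).

\begin{theorem}\label{thm:accp}
For $q=a/b\in\mathbb{Q}$ in lowest terms with $b\ge1$, the following are equivalent: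
\begin{enumerate}
\item[(i)] $S_q$ is BF;
\item[(ii)] $S_q$ satisfies ACCP;
\item[(iii)] it is not the case that $0<q<1$, $a\ge2$ and $b$ has at least two distinct prime factors.
\end{enumerate}
In particular, $S_q$ is atomic whenever $q\le0$, or $q\ge1$, or $a=1$, or $b$ is a prime power.
\end{theorem}

Theorems~\ref{thm:nonatomic} and~\ref{thm:accp} decide atomicity for every rational $q$ except when $0<q<1$, the denominator $b$ has at least two distinct prime factors, and $a$ exceeds every prime power $p^e\,\|\,b$, as for $q=5/6$. For these $q$ we prove only that ACCP fails and give a necessary condition for atomicity (Proposition~\ref{prop:remaining}); we do not decide whether $S_q$ is atomic.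

The proofs for $2\le a<b$ rest on one description of $S_q$. Every $x\in\mathbb{Z}[1/b]$ has digits $c_0,c_1,\ldots\in\{0,\dots,a-1\}$, the first $n$ of which depend only on $x$ modulo $a^n$, and $x\in S_q$ if and only if $x\ge f(x)=\sum_i c_iq^i$. A strict inequality $x>f(x)$ survives division by an element $w$ that is close to $1$ both as a real number and modulo a high power of $a$. Such $w$ exist in $S_q$ when $b$ has two prime factors, so every atom satisfies $x=f(x)$. This equality is rigid enough to rule out the atoms that a factorization would need. Section~\ref{sec:example} carries this out by hand for $q=2/15$.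

\section{Atomicity, ACCP and bounded factorization}\label{sec:finiteness}

Let $S=S_q$. We say that $S$ is \emph{BF} if it is atomic and for each nonzero nonunit $x$ the number of factors in a factorization of $x$ into atoms is bounded. We say that $S$ satisfies \emph{ACCP} if there is no infinite strictly ascending chain $x_0S\subsetneq x_1S\subsetneq\cdots$ with $x_i\in S^*$.

\begin{lemma}\label{lem:finiteness}
\begin{enumerate}
\item[(a)] $S$ is BF if and only if for each nonzero nonunit $x$ the number of factors in a factorization of $x$ into nonunits is bounded.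
\item[(b)] For $x,x'\in S^*$ we have $xS\subsetneq x'S$ if and only if $x=yx'$ for some nonunit $y$.
\item[(c)] If $S$ is BF, it satisfies ACCP; if $S$ satisfies ACCP, it is atomic.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose the number of nonunit factors is bounded. A factorization of $x$ into nonunits with the largest number of factors consists of atoms, since a factor that is not an atom could be split. So $S$ is atomic, and the bound applies in particular to factorizations into atoms. Conversely, if $S$ is BF, a factorization of $x$ into $n$ nonunits refines to one into at least $n$ atoms, so $n$ is bounded.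

(b) The inclusion $xS\subseteq x'S$ means $x=yx'$ for some $y\in S$. Equality holds if and only if also $x'=zx$ for some $z\in S$, that is, $yz=1$.

(c) By (b), a chain $x_0S\subsetneq x_1S\subsetneq\cdots$ gives $x_0=y_1\cdots y_nx_n$ with nonunits $y_1,\dots,y_n,x_n$ for every $n$, which by (a) is impossible if $S$ is BF. If a nonzero nonunit $x_0$ is not a product of atoms, then $x_0=y_1x_1$ with nonunits $y_1,x_1$, one of which, say $x_1$, is not a product of atoms; repeating this produces an infinite strictly ascending chain.
\end{proof}

\section{Two measures of size}\label{sec:size}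

To bound the length of a factorization one wants a multiplicative quantity that is bounded away from $1$ on nonunits. Two are available: the absolute value, and the part of $x$ prime to $b$.

Let $R=\mathbb{Z}[1/b]=\{m/b^s:m\in\mathbb{Z},\ s\in\mathbb{N}_0\}$, so that $S_q\subseteq R$. For a prime $p$ and a nonzero rational $x$ let $v_p(x)\in\mathbb{Z}$ be the exponent of $p$ in $x$. Let $G$ be the group of products of integer powers of primes dividing $b$; these are the positive units of the ring $R$. For nonzero $x\in R$ put
\[
N(x)=\prod_{p\nmid b}p^{v_p(x)} .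
\]
This is a positive integer prime to $b$, we have $|x|/N(x)\in G$ and $N(xy)=N(x)N(y)$, and a positive $x\in R$ lies in $G$ if and only if $N(x)=1$.

For $a\ge1$ and $n\ge0$ we shall use
\begin{equation}\label{eq:congruence}
q^nR=a^nR,\qquad a^nR\cap\mathbb{Z}=a^n\mathbb{Z}.
\end{equation}
The first equality holds because $b$ is a unit of $R$. For the second, if $m=a^nr/b^s$ with $m,r\in\mathbb{Z}$, then $a^n\mid mb^s$, and so $a^n\mid m$ because $\gcd(a,b)=1$.

For $2\le a<b$ the two measures are linked. In this range we write
\[
S=S_q,\qquad U=S\cap G .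
\]

\begin{lemma}\label{lem:size}
Let $2\le a<b$.
\begin{enumerate}
\item[(a)] If $x\in S^*$ and $x<q^k$ with $k\ge0$, then $a^{k+1}\mid N(x)$.
\item[(b)] Every $u\in U$ satisfies $u\ge1$.
\item[(c)] If $x,y\in S^*$ and $xy\in U$, then $x,y\in U$.
\item[(d)] The only unit of $S$ is $1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $x=\sum_i s_iq^i$ with $s_i\in\mathbb{N}_0$. If $s_i>0$ for some $i\le k$, then $x\ge q^i\ge q^k$, since $q<1$. So $s_0=\dots=s_k=0$ and $x\in q^{k+1}R=a^{k+1}R$. As $N(x)$ is $x$ times a unit of $R$, we get $N(x)\in a^{k+1}R\cap\mathbb{Z}=a^{k+1}\mathbb{Z}$.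

(b) If $u<1$, then (a) with $k=0$ gives $a\mid N(u)=1$, which contradicts $a\ge2$.

(c) The positive integers $N(x)$ and $N(y)$ have product $N(xy)=1$.

(d) If $uv=1$, then $u,v\in U$ by (c) and $u,v\ge1$ by (b), so $u=v=1$.
\end{proof}

Thus a factorization of an element $u\in U$ takes place entirely in $U\cap[1,u]$. The lemma already suffices for all the positive results.

\begin{proposition}\label{prop:bf}
If $q\le0$, or $q\ge1$, or $a=1$, or $b$ is a prime power, then $S_q$ is BF.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:finiteness}(a) it suffices to bound $n$ in terms of $x$ when $x=x_1\cdots x_n\ne0$ with nonunits $x_i$.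

\emph{Case $q\le0$ or $a=1$.} If $q=0$, then $S_q=\mathbb{N}_0$ and $R=\mathbb{Z}$. If $q=1/b$, then $m/b^s=mq^s$ shows that $S_q$ is the set of nonnegative elements of $R$. If $q=-a'/b$ with $a'\ge1$, then $-1=bq+(a'-1)\in S_q$, so $S_q$ is a ring; choosing integers $r,s$ with $ra'+sb=1$ gives $1/b=s-rq\in S_q$, and hence $S_q=R$. In each of these cases an element $y\in S_q^*$ with $N(y)=1$ has its inverse in $S_q$. So nonzero nonunits have $N\ge2$, and $2^n\le N(x)$.

\emph{Case $q>1$.} An element $\sum_i s_iq^i\notin\{0,1\}$ either has $s_i>0$ for some $i\ge1$, and then it is at least $q$, or it is an integer at least $2$. So every nonzero nonunit is at least $\mu=\min\{2,q\}>1$, and $\mu^n\le x$.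

\emph{Case $2\le a<b=p^e$.} At most $\log_2N(x)$ of the factors have $N(x_i)\ge2$. Let $z\in S^*$ be their product ($z=1$ if there are none), so that $N(z)=N(x)$. Fix $K\ge0$ with $a^{K+1}>N(x)$; it depends only on $x$. Then $a^{K+1}\nmid N(z)$, and Lemma~\ref{lem:size}(a) gives $z\ge q^K$. The remaining $t$ factors lie in $U\setminus\{1\}$. Since $G=\{p^j:j\in\mathbb{Z}\}$, Lemma~\ref{lem:size}(b) shows that each of them is at least $p\ge2$. Hence $2^t\le x/z\le xq^{-K}$, and $n\le\log_2N(x)+\log_2(xq^{-K})$.
\end{proof}

The last case uses $b=p^e$ only to keep $U\setminus\{1\}$ away from $1$. We now look at what happens when $G$ is dense.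

\section{The semidomain $S_{2/15}$ by hand}\label{sec:example}

Let $q=2/15$, so $R=\mathbb{Z}[1/15]$ and $G=\{3^i5^j:i,j\in\mathbb{Z}\}$. The semidomain $S$ does have atoms, for instance $q$ itself: if $q=xy$ in $S$, then $N(x)N(y)=2$, say $N(x)=1$ and $N(y)=2$; Lemma~\ref{lem:size} gives $x\ge1$ and $y\ge q$, so $x=1$. But all factors of $3$ lie in $U$, so we must find out which numbers $3^i5^j$ belong to $S$.

\emph{Every $x\in R$ with $x\ge15/13$ lies in $S$.} Write $x=m/15^s$ and let $c\in\{0,1\}$ have the parity of $m$. If $s\ge1$, then
\[
x'=\frac{x-c}{q}=\frac{(m-15^sc)/2}{15^{s-1}},\qquad x'\ge\Bigl(\frac{15}{13}-1\Bigr)\cdot\frac{15}{2}=\frac{15}{13},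
\]
and the numerator $(m-15^sc)/2$ is an integer. After $s$ such steps we reach a positive integer $y$, and $x=c_0+c_1q+\dots+c_{s-1}q^{s-1}+yq^s\in S$.

So $3$ begins to break up:
\[
3=\frac53\cdot\frac95=(1+5q)(1+6q),\qquad \frac53=\frac{3^6}{5^4}\cdot\frac{5^5}{3^7}=\frac{729}{625}\cdot\frac{3125}{2187},
\]
and all these factors exceed $15/13$. Between $1$ and $15/13$ size alone does not decide membership. For example, $27/25\notin S$: in a representation $27/25=\sum_i s_iq^i$ the integer $s_0$ would be odd and at most $1$, so $(27/25-1)/q=3/5$ would lie in $U$, contrary to Lemma~\ref{lem:size}(b). A congruence condition helps. If $w\equiv1\pmod{2^nR}$ and $w\ge1+\frac{15}{13}q^n$, then $y=(w-1)/q^n$ lies in $R$ and $y\ge15/13$, so $w=1+q^ny\in S$. For $n=2$ the threshold is $1+4/195<1.021$, and $3^i5^j\equiv1\pmod{4R}$ when $i$ is even. Therefore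
\[
\frac{3^6}{5^4}=\frac{3^{22}}{5^{15}}\cdot\frac{5^{11}}{3^{16}}=\frac{31381059609}{30517578125}\cdot\frac{48828125}{43046721}
\]
is again a factorization in $S$, with factors greater than $1.028$ and $1.13$.

Here is why the splitting never stops. We grant two facts proved below in general: the step $x\mapsto x'$ maps $S$ to $S$, and for every $n$ there are elements $w>1$ of $U$ arbitrarily close to $1$ with $w\equiv1\pmod{2^nR}$. Let $g\in U$ with $g>1$, and let $g=g_0,g_1,g_2,\ldots\in S$ be the successive values of the step, so that $g=\sum_{i<n}c_iq^i+q^ng_n$.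

Suppose $g_n>15/13$ for some $n$. For $w$ as above, $g-g/w=g(w-1)/w\in2^nR$, so $y=g_n-q^{-n}(g-g/w)$ lies in $R$. If $w$ is close enough to $1$, then $y>15/13$ and $w<g$. Then $g/w=\sum_{i<n}c_iq^i+q^ny\in S$, and $g=w\cdot(g/w)$ is a product of two nonunits.

Suppose instead $g_n\le15/13$ for all $n$. Some $g_n$ is an integer, hence $0$ or $1$, and all later terms vanish. So $g$ is a finite sum of distinct powers of $q$, the highest being $q^m$ with $m\ge1$ because $g\ne1$. The integer $15^mg$ is congruent to $2^m$ modulo $15$, so it is prime to $15$; it also lies in $G$, so $15^mg=1$. This contradicts $g>1$.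

Hence $U$ contains no atom, and $3$ is not a product of atoms. The next three sections extend the three parts of this argument: the test for membership, the division by $w$, and the analysis of the elements that leave no room for such a division.

\section{Digits and membership}\label{sec:digits}

From now on $2\le a<b$ and $\gcd(a,b)=1$. The representation $x=\sum_i s_iq^i$ of an element of $S$ is far from unique, because $a\,q^i=b\,q^{i+1}$. Using this relation as a carry rule, we can reduce $s_0$, then $s_1$, and so on, to the range $\{0,\dots,a-1\}$. The reduced coefficients depend only on $x$, and they make sense for every $x\in R$.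

Indeed, each $x=m/b^s\in R$ is congruent modulo $aR$ to exactly one integer $c(x)\in\{0,\dots,a-1\}$: take the solution of $cb^s\equiv m\pmod a$, and use \eqref{eq:congruence} for uniqueness. Put
\[
Tx=\frac{x-c(x)}{q}\in R,\qquad x_n=T^nx,\qquad c_n(x)=c(x_n).
\]
Iterating $x=c(x)+q\,Tx$ gives
\begin{equation}\label{eq:expansion}
x=\sum_{i<n}c_i(x)q^i+q^nx_n\qquad(n\ge0).
\end{equation}
We call the $c_i(x)$ the \emph{digits} of $x$ and define
\[
f(x)=\sum_{i\ge0}c_i(x)q^i\in[0,C],\qquad C=\frac{a-1}{1-q}.
\]
The real number $f(x)$ need not equal $x$. By \eqref{eq:expansion}, the difference $x-f(x)=\lim_n q^nx_n$ is the part of $x$ that the carries push beyond every power of $q$. We call it the \emph{slack} of $x$, and we call $x$ \emph{tight} if $x=f(x)$.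

\begin{lemma}\label{lem:digits}
\begin{enumerate}
\item[(a)] If $x,y\in R$ and $x\equiv y\pmod{a^nR}$, then $|f(x)-f(y)|\le Cq^n$.
\item[(b)] For each $x\in R$ we have $x_n\in\mathbb{Z}$ for all large $n$. If $y\in\mathbb{Z}$, then $Ty=b\lfloor y/a\rfloor$.
\item[(c)] If $x=\sum_{i\le m}d_iq^i$ with $d_i\in\{0,\dots,a-1\}$, then $x$ is tight. In particular $f(1)=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $n\ge1$, then $c(x)=c(y)$ and $Tx-Ty=b(x-y)/a\in a^{n-1}R$. By induction $c_i(x)=c_i(y)$ for $i<n$, so $|f(x)-f(y)|\le\sum_{i\ge n}(a-1)q^i=Cq^n$.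

(b) If $b^sx\in\mathbb{Z}$ with $s\ge1$, then $b^{s-1}Tx=\bigl(b^sx-b^sc(x)\bigr)/a$. The numerator is an integer in $aR$, so it lies in $a\mathbb{Z}$ by \eqref{eq:congruence}, and $b^{s-1}Tx\in\mathbb{Z}$. Hence $x_s\in\mathbb{Z}$. For $y\in\mathbb{Z}$ we have $y-c(y)=a\lfloor y/a\rfloor$, which gives the formula for $Ty$ and shows $T\mathbb{Z}\subseteq\mathbb{Z}$.

(c) Since $x-d_0\in qR=aR$, we have $c(x)=d_0$ and $Tx=\sum_{1\le i\le m}d_iq^{i-1}$. By induction the digits of $x$ are $d_0,\dots,d_m,0,0,\dots$. The case $x=1$ is covered because $a\ge2$.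
\end{proof}

Part (a) says that $f$ is uniformly continuous for the $a$-adic topology on $R$, in which two elements are close when their difference lies in $a^nR$ for large $n$.

\begin{proposition}\label{prop:membership}
For $x\in R$ we have $x\in S$ if and only if $x\ge f(x)$. In particular, every $x\in R$ with $x\ge C$ lies in $S$.
\end{proposition}

\begin{proof}
We first show $TS\subseteq S$. Let $y=\sum_i s_iq^i$ with $s_i\in\mathbb{N}_0$. Then $s_0-c(y)\in aR\cap\mathbb{Z}=a\mathbb{Z}$, and since $s_0\ge0$ and $c(y)<a$, we have $s_0=c(y)+at$ with $t\in\mathbb{N}_0$. As $at/q=bt$, this gives $Ty=bt+\sum_{i\ge1}s_iq^{i-1}\in S$.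

If $x\in S$, then $x_n\in S$ and so $x_n\ge0$ for all $n$. By \eqref{eq:expansion}, $x\ge\sum_{i<n}c_i(x)q^i$, and letting $n\to\infty$ gives $x\ge f(x)$. Conversely, if $x\ge f(x)$, then
\[
q^nx_n=x-\sum_{i<n}c_i(x)q^i\ge f(x)-\sum_{i<n}c_i(x)q^i\ge0 .
\]
For large $n$ the number $x_n$ is therefore a nonnegative integer by Lemma~\ref{lem:digits}(b), and \eqref{eq:expansion} exhibits $x$ as an element of $S$.
\end{proof}

For $q=2/15$ we have $C=15/13$, the threshold of Section~\ref{sec:example}. The orbit of $3$ under $T$ begins $3,15,105,780$ and stays positive, while the orbit of $27/25$ begins $27/25,\,3/5,\,-3$.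

\section{Splitting off a factor close to $1$}\label{sec:splitting}

Let $x$ have positive slack. To stay in $S$ after dividing by $w\in G$ we need $x/w\ge f(x/w)$. The left side is controlled if $w$ is close to $1$ in $\mathbb{R}$, and the right side if $w$ is $a$-adically close to $1$. In addition $w$ must itself lie in $S$. Since $f(w)$ may be slightly larger than $f(1)=1$, we place $w$ in a window that starts slightly above $1$. We recall one standard fact: if $\alpha$ is irrational, then the fractional parts of $\alpha,2\alpha,3\alpha,\dots$ are dense in $[0,1]$; equivalently, $\{j\alpha+k:j\in\mathbb{N},\ k\in\mathbb{Z}\}$ is dense in $\mathbb{R}$.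

\begin{lemma}\label{lem:w}
Suppose $b$ has at least two distinct prime factors. Given $n\ge1$, $\varepsilon>0$ and a prime $p_0\mid b$, there is $w\in U$ with
\[
1<w<1+\varepsilon,\qquad w\equiv1\pmod{a^nR},\qquad v_{p_0}(w)>0 .
\]
\end{lemma}

\begin{proof}
Choose $M\ge n$ with $Cq^M<\varepsilon$, let $E$ be the order of $(\mathbb{Z}/a^M\mathbb{Z})^\times$, and let $p_1\ne p_0$ be a second prime divisor of $b$. For $p\in\{p_0,p_1\}$ we have $p\nmid a$, so $p^E\equiv1\pmod{a^M}$ by Euler's theorem, and $p^{-E}-1=-p^{-E}(p^E-1)\in a^MR$. Hence every number $w=p_0^{Ej}p_1^{Ek}$ with $j,k\in\mathbb{Z}$ lies in $G$ and satisfies $w\equiv1\pmod{a^MR}$.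

The ratio $\alpha=\log p_0/\log p_1$ is irrational, since $\alpha=r/s$ with $r,s\in\mathbb{N}$ would give $p_0^s=p_1^r$. As $\log w=(j\alpha+k)E\log p_1$, we can choose $j\ge1$ and $k\in\mathbb{Z}$ with $1+Cq^M<w<1+\varepsilon$. Then $v_{p_0}(w)=Ej>0$. By Lemma~\ref{lem:digits}(a) and (c), $f(w)\le1+Cq^M<w$, so $w\in S$ by Proposition~\ref{prop:membership}.
\end{proof}

The condition $v_{p_0}(w)>0$ is needed only for Theorem~\ref{thm:nonatomic}.

\begin{lemma}\label{lem:split}
Suppose $b$ has at least two distinct prime factors. If $x\in R$ and $x>f(x)$, then $x=wx'$ with nonzero nonunits $w,x'$ of $S$ such that $x'>f(x')$. Consequently every atom of $S$ is tight.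
\end{lemma}

\begin{proof}
Since $x>f(x)\ge0$, we can choose $n\ge1$ and $\varepsilon>0$ with $x/(1+\varepsilon)>f(x)+Cq^n$. Take $w$ from Lemma~\ref{lem:w} and put $x'=x/w$. As $w$ is a unit of $R$, we have $x'\in R$ and $x'-x=x(1-w)/w\in a^nR$. Lemma~\ref{lem:digits}(a) gives
\[
f(x')\le f(x)+Cq^n<\frac{x}{1+\varepsilon}<\frac{x}{w}=x' .
\]
So $x'\in S^*$ by Proposition~\ref{prop:membership}. Moreover $x'\ne1$ because $f(1)=1$, and $w\ne1$, so both factors are nonunits by Lemma~\ref{lem:size}(d). An atom $A$ satisfies $A\ge f(A)$ by Proposition~\ref{prop:membership}, and $A>f(A)$ has just been excluded.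
\end{proof}

\begin{remark}
The second prime is necessary. For $q=2/9$ we have $3>C=9/7\ge f(3)$, yet $3$ is an atom: by Lemma~\ref{lem:size} its factors have the form $3^j$ with $j\ge0$.
\end{remark}

The cofactor $x'$ again has positive slack, so the lemma can be applied to it in turn.

\begin{proof}[Proof of Theorem~\ref{thm:accp}]
The implication (i)$\Rightarrow$(ii) is Lemma~\ref{lem:finiteness}(c). If (iii) holds, then $q\le0$, or $q\ge1$, or $0<q<1$ and either $a=1$ or $b\ge2$ has a single prime factor; so (iii)$\Rightarrow$(i) and the last assertion follow from Proposition~\ref{prop:bf}. For (ii)$\Rightarrow$(iii), suppose that $2\le a<b$ and $b$ has at least two distinct prime factors. Let $y_0$ be an integer greater than $C$, so that $y_0>f(y_0)$. Lemma~\ref{lem:split} gives inductively $y_k=w_{k+1}y_{k+1}$ with nonunits $w_{k+1}$ and with $y_{k+1}\in S^*$, $y_{k+1}>f(y_{k+1})$. By Lemma~\ref{lem:finiteness}(b), $y_0S\subsetneq y_1S\subsetneq\cdots$, so ACCP fails.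
\end{proof}

\section{Tight elements of $G$ and the failure of atomicity}\label{sec:tight}

An infinite chain of divisors does not by itself contradict atomicity, since $y_0$ might have some other factorization into atoms. To exclude this we take an element of $U$, whose factors all lie in $U$, and show that $U$ has too few tight elements. The first step turns tightness, an equality with an infinite series, into a finite identity. The idea is that the orbit of a tight element under $T$ is bounded and eventually integral, while $T$ expands large integers.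

\begin{lemma}\label{lem:terminate}
Suppose $b\ge2a$. If $x\in S^*$ is tight, then $x=\sum_{i=0}^mc_iq^i$ for some $m\ge0$ with $c_i\in\{0,\dots,a-1\}$ and $c_m\ne0$.
\end{lemma}

\begin{proof}
Let $c_i=c_i(x)$. By \eqref{eq:expansion} and $x=f(x)$ we have $x_n=\sum_{i\ge n}c_iq^{i-n}\in[0,C]$ for all $n$. Choose $n_0$ with $x_n\in\mathbb{Z}$ for $n\ge n_0$. If $y\ge a$ is an integer, then $\lfloor y/a\rfloor\ge1$ and
\[
Ty=b\lfloor y/a\rfloor\ge2a\lfloor y/a\rfloor\ge a\bigl(\lfloor y/a\rfloor+1\bigr)>y .
\]
So $x_{n_0}\ge a$ would give an unbounded sequence of integers $x_{n_0}<x_{n_0+1}<\cdots$ in $[0,C]$. Hence $0\le x_{n_0}<a$, so $x_n=0$ and $c_n=0$ for $n>n_0$. Since $x\ne0$, some digit is nonzero; let $c_m$ be the last one.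
\end{proof}

In a finite expansion with $m\ge1$ the power of a prime $p\mid b$ in the denominator is governed by the top term $c_ma^m/b^m$, and a digit smaller than $p^e$ cannot cancel it.

\begin{lemma}\label{lem:valuation}
Suppose $b\ge2a$, and let $g\in U$ be tight. Then either $g\in\{1,\dots,a-1\}$, or $v_p(g)<0$ for every prime power $p^e\,\|\,b$ with $p^e>a$.
\end{lemma}

\begin{proof}
Write $g=\sum_{i\le m}c_iq^i$ as in Lemma~\ref{lem:terminate}. If $m=0$, then $g=c_0\in\{1,\dots,a-1\}$. Let $m\ge1$. Then
\[
b^mg=\sum_{i=0}^mc_ia^ib^{m-i}\equiv c_ma^m\pmod b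
\]
is an integer. Let $p^e\,\|\,b$ with $p^e>a$, and suppose $v_p(g)\ge0$. Then $v_p(b^mg)\ge me\ge e$, so $p^e$ divides both $b^mg$ and $b$, and hence $p^e\mid c_ma^m$. Since $p\nmid a$, we get $p^e\mid c_m$, which contradicts $0<c_m<a<p^e$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:primes}]
Let $p'>p$ be a second prime factor of $b$. Then $b\ge pp'>2a$, because $p>a$ and $p'>2$, so all the preceding lemmas apply.

We claim that $U$ contains no atom. Let $g\in U$ be an atom. It is tight by Lemma~\ref{lem:split}, so one of the alternatives of Lemma~\ref{lem:valuation} holds. In the first, $g$ is a positive integer less than $p$ all of whose prime factors divide $b$; so $g=1$, which is a unit. In the second, $v_\ell(g)<0$ for every prime $\ell\mid b$, since every prime power exactly dividing $b$ is at least $p>a$; so $g=\prod_{\ell\mid b}\ell^{v_\ell(g)}<1$, contrary to Lemma~\ref{lem:size}(b).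

Now let $\ell$ be a prime divisor of $b$. Then $\ell\in U$, and $\ell$ is a nonunit by Lemma~\ref{lem:size}(d). If $\ell$ were a product of atoms, these would lie in $U$ by Lemma~\ref{lem:size}(c), contrary to the claim. The first assertion is the case $a=2$, $b=15$, $\ell=3$.
\end{proof}

The hypothesis $a<p$ was used in both alternatives, and without it a prime divisor of $b$ can be an atom.

\begin{example}\label{ex:threetenths}
In $S_{3/10}$ the element $2$ is an atom. Suppose $2=xy$ with nonunits $x,y$. Then $x,y\in U\cap(1,2)$ by Lemma~\ref{lem:size}. The digit $c(x)$ is nonzero, because $x$ is a unit of $R$ and $3$ is not, and $c(x)\le f(x)\le x<2$. So $x\equiv1\pmod{3R}$, and likewise $y\equiv1\pmod{3R}$. Then $2=xy\equiv1\pmod{3R}$, which contradicts \eqref{eq:congruence}.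
\end{example}

Under the weaker hypothesis of Theorem~\ref{thm:nonatomic} we therefore choose the element to be factored differently: smaller than $2$, so that no integer can occur as a factor, and with positive valuation at $p_0$, so that the remaining atoms cannot multiply to it.

\begin{proof}[Proof of Theorem~\ref{thm:nonatomic}]
Since $b$ has a prime factor other than $p_0$, we have $b\ge2p_0^{e_0}>2a$. By Lemma~\ref{lem:w} there is $w\in U$ with $1<w<2$ and $v_{p_0}(w)>0$; it is a nonunit. Suppose $w=A_1\cdots A_n$ with atoms $A_i$. By Lemma~\ref{lem:size}, each $A_i$ lies in $U$ and $A_i>1$, so $1<A_i\le w<2$ and no $A_i$ is an integer. Each $A_i$ is tight by Lemma~\ref{lem:split}, so Lemma~\ref{lem:valuation} and $p_0^{e_0}>a$ give $v_{p_0}(A_i)<0$. Then $v_{p_0}(w)=\sum_iv_{p_0}(A_i)<0$, a contradiction.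
\end{proof}

\section{The remaining range}\label{sec:remaining}

The inequality $a<p_0^{e_0}$ entered the last proof twice: through $b\ge2a$, which makes the expansions of tight elements finite, and through $p_0^{e_0}\nmid c_m$. Both conclusions can fail when $a$ exceeds every prime power exactly dividing $b$.

\begin{example}\label{ex:fivesixths}
Let $q=5/6$. From $6=1+6q$ we get $c(6)=1$ and $T6=6$, so all digits of $6$ equal $1$ and $f(6)=1/(1-q)=6$. Thus $6\in U$ is tight with an infinite expansion. The elements $8/3=1+2q$ and $9/2=2+3q$ of $U$ are tight by Lemma~\ref{lem:digits}(c) and are not integers, while $v_2(8/3)>0$ and $v_3(9/2)>0$. So for neither prime divisor $p$ of $b$ do all tight nonintegers in $U$ have $v_p<0$.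
\end{example}

Lemmas~\ref{lem:w} and~\ref{lem:split} do not use the inequality, and they leave the following necessary condition.

\begin{proposition}\label{prop:remaining}
Let $2\le a<b$ and $\gcd(a,b)=1$, and let $b$ have at least two distinct prime factors. If $S_{a/b}$ is atomic, then for every $\varepsilon>0$ there is $g\in G$ with $1<g<1+\varepsilon$ and $g=f(g)$. In particular, if $\{g\in G:g=f(g)\}$ is finite, then $S_{a/b}$ is not atomic.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:w} there is $w\in U$ with $1<w<1+\varepsilon$. If $w$ is a product of atoms, then by Lemma~\ref{lem:size} each of them lies in $U$ and in $(1,w]$, and each is tight by Lemma~\ref{lem:split}. A finite set meets $(1,1+\varepsilon)$ in the empty set when $\varepsilon$ is small, which gives the last assertion.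
\end{proof}

\begin{thebibliography}{1}

\bibitem{DGZ}
Anna Deng, Felix Gotti, Jason Zeng,
\emph{Factorizations in rational monogenic semidomains},
arXiv:2607.10178 (2026).

\end{thebibliography}
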